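# XOR, cut-and-paste measures, and convergence to zero

## Cutting and pasting windows at scale $2^L$

Write $\Sigma=\{0,1\}$ and let $\sigma$ be the shift on $\Sigma^{\mathbb Z}$, $\sigma(x)_i=x_{i+1}$. We start from an operation that turns one shift-invariant measure into another.

**Definition (cut and paste).** Let $\nu$ be a shift-invariant probability measure on $\Sigma^{\mathbb Z}$, let $L\ge 0$ and $r\ge 1$ be integers, and put $R=2^r$, $Q=2^{L+r}$. Draw $x^{(0)},\dots,x^{(R-1)}$ independently with law $\nu$. Let $z$ be the $Q$-periodic configuration with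
$$z_{h2^L+c}=x^{(h)}_c\qquad(0\le h<R,\ 0\le c<2^L).$$
Draw $\varphi$ uniformly in $\{0,\dots,Q-1\}$, independently of everything else. The law of $y=\sigma^{\varphi}z$ is called $P_{L,r}\nu$.

So we cut a window of length $2^L$ out of each of $R$ independent samples of $\nu$, glue the windows side by side, repeat the result periodically, and shift by a uniform phase. The phase is uniform modulo the period of $z$, so $P_{L,r}\nu$ is shift-invariant. It is carried by $Q$-periodic points. In $y$ the line is cut into *blocks* $[\beta,\beta+2^L)$, where the boundaries $\beta$ are the integers with $\beta+\varphi\in 2^L\mathbb Z$. Each block carries an index $h$ modulo $R$. Blocks with different indices carry independent contents, and blocks with the same index carry the same contents.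

Here is a small case. Let $\nu_0=\frac12\delta_{0^\infty}+\frac12\delta_{1^\infty}$ and $L=r=1$, so $R=2$ and $Q=4$. Then $z$ repeats $aabb$ with $a,b$ independent fair bits. With probability $\frac12$ we have $a=b$ and $y$ is constant. With probability $\frac12$ the point $y$ is a uniformly chosen shift of the periodic repetition of $0011$.

Now let the XOR automaton $F(x)_i=x_i+x_{i+1}\pmod 2$ act on this $y$. Constants die after at most one step. For the other half, up to shifts,
$$0011\ \mapsto\ 0101\ \mapsto\ 1111\ \mapsto\ 0000 .$$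
The probability that $(F^ny)_0=1$ is therefore $\frac12,\frac14,\frac12,0,0,\dots$ for $n=0,1,2,3,4,\dots$ Two features of this list matter later: it is zero from time $Q=4$ on, and it equals $\frac12$ at time $2^L=2$.

What the operation is for: we want a measure that looks random to the shift but that $F$ sends to the zero configuration. Cut and paste supplies the randomness, because distinct blocks are independent. Its period is a power of two, and that makes it vanish under $F$.

## The question and three theorems

Over $\mathbb F_2$ we have $F=1+\sigma$. It is a surjective cellular automaton: given a target $y$, choose $x_0$ freely and solve $x_{i+1}=y_i+x_i$ to the right and $x_i=y_i+x_{i+1}$ to the left. For a probability measure $\mu$ on $\Sigma^{\mathbb Z}$, put $F^n(\mu)=\mu\circ F^{-n}$, and let $\delta_0$ be the Dirac mass at the all-$0$ configuration. Convergence is weak-\*, that is, convergence of the measure of every cylinder. For a word $w$ of length $\ell$ we write $[w]=\{x:x_{[0,\ell)}=w\}$.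

**Definition (weak mixing).** A shift-invariant $\mu$ is weakly mixing if the only $f\in L^2(\mu)$ with $f\circ\sigma=\lambda f$ for some $\lambda\in\mathbb C$ are the constants. (By a textbook theorem this is equivalent to $\frac1N\sum_{m<N}|\mu(A\cap\sigma^{-m}B)-\mu(A)\mu(B)|\to0$ for all measurable $A,B$.) Taking $\lambda=1$ shows that weakly mixing measures are ergodic. The uniform measure on the orbit of $\dots0101\dots$ is ergodic but not weakly mixing: $f(x)=(-1)^{x_0}$ satisfies $f\circ\sigma=-f$.

**Definition (full support).** $\mu([w])>0$ for every finite word $w$.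

The question, from Benjamin Hellouin de Menibus, Ilkka Törmä, Ville Salo, "Symbol Frequencies in Surjective Cellular Automata", arXiv:2504.06058 (2025), is this: can we find a weakly mixing shift-invariant measure $\mu$ such that $F^n(\mu)\to\delta_0$? We ask for full support as well, which excludes point masses on constant configurations.

**Reduction to one number per time.** For shift-invariant $\mu$ put
$$a_n(\mu)=\mu\{x:(F^nx)_0=1\}.$$
Then $F^n\mu\to\delta_0$ if and only if $a_n(\mu)\to0$. Indeed $F$ commutes with $\sigma$, so $F^n\mu$ is shift-invariant, and a union bound over the $\ell$ coordinates gives $F^n\mu([0^\ell])\ge1-\ell a_n(\mu)$. If $a_n\to 0$, every cylinder thus gets its $\delta_0$-measure in the limit. Conversely $a_n(\mu)=F^n\mu([1])$.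

**Binomials modulo 2.** By Frobenius, $F^{2^k}=(1+\sigma)^{2^k}=1+\sigma^{2^k}$. Let $s(m)$ be the binary digit sum of $m$. If $m=2^{i_1}+\dots+2^{i_s}$ with distinct $i$'s, then $(1+X)^m=\prod_a(1+X^{2^{i_a}})$ over $\mathbb F_2$, and this expands into $2^{s(m)}$ distinct monomials. So $\binom mt$ is odd for exactly $2^{s(m)}$ values of $t$. Choosing the $k$ binary digits of $m$ one at a time gives
$$\sum_{m<2^k}2^{s(m)}=(1+2)^k=3^k .$$
In particular, if $x$ has a single $1$, the rows $F^nx$ with $0\le n<2^j$ contain $3^j$ ones in total, which lie in a box with $2^j$ rows and $2^j$ columns. The density of ones there is $(3/4)^j$. This suggests measuring decay by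
$$D_j(\mu)=\Big(\tfrac23\Big)^j\sum_{2^j\le n<2^{j+1}}a_n(\mu)=\Big(\tfrac43\Big)^j\cdot2^{-j}\sum_{2^j\le n<2^{j+1}}a_n(\mu).$$
Both $a_n$ and $D_j$ are affine in $\mu$.

**Definition (rigid, mildly mixing).** A system $(X,\mu,T)$ is rigid along $(n_k)$, where $n_k\to\infty$, if $\mu(T^{-n_k}B\,\triangle\,B)\to0$ for every measurable $B$. It is mildly mixing if it has no nontrivial rigid factor. Example: a shift-invariant measure carried by $2^K$-periodic points is rigid along $(2^k)$, because $\sigma^{2^k}$ is the identity almost everywhere once $k\ge K$. A strongly mixing system is mildly mixing: its factors are strongly mixing, and on a rigid strongly mixing factor $\mu(B)=\lim\mu(T^{-n_k}B\cap B)=\mu(B)^2$ for all $B$.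

**Theorem 1.** There is a shift-invariant, weakly mixing, fully supported $\mu$ with $F^n\mu\to\delta_0$.

**Theorem 2.** (a) If $\mu$ is shift-invariant and $F^n\mu\to\delta_0$, then $(\Sigma^{\mathbb Z},\mu,\sigma)$ is rigid along $(2^k)$. So weak mixing in Theorem 1 cannot be improved to strong (or even mild) mixing, except for the trivial cases $\mu=\delta_{0^\infty}$ and $\mu=\delta_{1^\infty}$.
(b) If $\mu$ is shift-invariant and $\sum_jD_j(\mu)<\infty$ (equivalently $\sum_{n\ge1}a_n(\mu)\,n^{1-\log_23}<\infty$), then $\mu$-a.e. $x$ is $\sigma$-periodic with period a power of $2$.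

**Theorem 3.** Let $(\varepsilon_j)_{j\ge0}$ be positive and nonincreasing. There is a weakly mixing fully supported $\mu$ with $F^n\mu\to\delta_0$ and $D_j(\mu)\le\varepsilon_j$ for all $j\ge0$ if and only if $\sum_j\varepsilon_j=\infty$.

To read Theorem 3, put $\theta=2-\log_23\approx0.415$, so that $(3/4)^j=(2^j)^{-\theta}$. The dyadic averages $2^{-j}\sum_{2^j\le n<2^{j+1}}a_n=(3/4)^jD_j$ can decay like $n^{-\theta}$, even times $\varepsilon_{\lfloor\log_2n\rfloor}$ for any nonincreasing non-summable $\varepsilon$. On the other side, $a_n=O(n^{-\theta}(\log n)^{-1-\eta})$ with $\eta>0$ would give $D_j=O(j^{-1-\eta})$, which is summable. By Theorem 2(b) this is impossible for a non-periodic ergodic measure.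

## Bernoulli measures, periodic measures, and rigidity

Let $\mu$ be the product measure with $\mu([1])=p$. Then $(F^nx)_0=\sum_t\binom nt x_t$ is a sum of $2^{s(n)}$ independent bits, so
$$a_n(\mu)=\tfrac12\big(1-(1-2p)^{2^{s(n)}}\big).$$
At $n=2^k$ this is $2p(1-p)$, which does not tend to $0$ if $0<p<1$.

At the other extreme, if $\mu$ is carried by $2^K$-periodic points, then $F^{2^K}x=x+\sigma^{2^K}x=0$ almost surely, so $a_n(\mu)=0$ for $n\ge2^K$. But such a $\mu$ does not have full support (it gives no mass to the word $0^{2^K}1$).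

The times $n=2^k$ that defeat Bernoulli measures defeat everything with enough mixing.

**Proof of Theorem 2(a).** Since $F^{2^k}=1+\sigma^{2^k}$, we have $\mu(x_0\ne x_{2^k})=a_{2^k}(\mu)\to0$. For a cylinder $B$ depending on $\ell$ coordinates, $\mu(\sigma^{-2^k}B\,\triangle\,B)\le\ell\,a_{2^k}(\mu)\to0$. A measurable set is within $\epsilon$ in measure of a finite union of cylinders, so the same limit holds for every measurable $B$. This is rigidity along $(2^k)$.

If $\mu$ is strongly mixing, then $\mu(x_0\ne x_{2^k})\to2p(1-p)$ with $p=\mu([1])$. Hence $p\in\{0,1\}$, and by shift invariance $\mu$ is a point mass at a constant configuration. If $\mu$ is only mildly mixing, the system is a rigid factor of itself, so it is trivial: every measurable set has measure $0$ or $1$. Then $\mu$ is a point mass, and by invariance it sits at a shift-fixed point, $0^\infty$ or $1^\infty$. $\square$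

So $\mu$ must be nearly $2^k$-periodic at every large scale and yet have no eigenfunctions. The plan is to iterate $P_{L,r}$ with rapidly growing parameters and take a limit.

## What the automaton does to a pasted measure

We record three facts about $P_{L,r}\nu$; each is one observation about blocks.

**(P1) Short words hardly notice the pasting.** For $B\subset\Sigma^\ell$, viewed as a condition on $x_{[0,\ell)}$,
$$|P_{L,r}\nu(B)-\nu(B)|\le(\ell-1)2^{-L},\qquad P_{L,r}\nu(B)\ge(1-(\ell-1)2^{-L})\,\nu(B)\ \text{ if }\ell\le2^L.$$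
Let $\ell\le2^L$. The interval $[0,\ell)$ lies in one block of $y$ exactly when $(\varphi\bmod2^L)+\ell\le2^L$, so this fails with probability $\rho=(\ell-1)2^{-L}$. For a fixed $\varphi$ for which it holds, $y_{[0,\ell)}=x^{(h)}_{[c,c+\ell)}$ for some $h,c$, and this has the law of $x_{[0,\ell)}$ under $\nu$ because $\nu$ is shift-invariant. So $P_{L,r}\nu(B)=(1-\rho)\nu(B)+\rho\,\kappa$ with some $\kappa\in[0,1]$, and both bounds follow. If $\ell>2^L$, then $(\ell-1)2^{-L}\ge1$ and the first bound is trivial.

**(P2) Death at the period.** $a_n(P_{L,r}\nu)=0$ for $n\ge2^{L+r}=Q$, since $F^Qy=y+\sigma^Qy=0$.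

**(P3) Death of the old contents.** If $\nu$ is supported on $2^K$-periodic points and $n\ge2^K$, then $a_n(P_{L,r}\nu)\le\min(1,n2^{-L})$. Indeed $a_n(\nu)=0$, and $(F^nx)_0$ depends on $x_{[0,n]}$ only, so (P1) with $\ell=n+1$ applies.

Thus, at a time $n\ge 2^K$, the measure $P_{L,r}\nu$ is dead if $2^{L+r}\le n$ and almost dead if $2^L$ is much larger than $n$. It can be alive only while $2^L$ is between about $2^{-r}n$ and $n$.

## One scale per stage fails at time $2^L$

The natural first attempt is $\nu_{s+1}=P_{L_s,r_s}\nu_s$ with a single, rapidly growing $L_s$ at each stage and $r_s\to\infty$. It fails at time $n=2^{L}$, as in the example $aabb$. In $y$, the sites $0$ and $2^L$ lie in adjacent blocks, which have different indices since $R\ge2$. So $y_0$ and $y_{2^L}$ are independent, with $p=\nu([1])$, and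
$$a_{2^L}(P_{L,r}\nu)=P(y_0\ne y_{2^L})=2p(1-p).$$
By (P1) with $\ell=1$, pasting preserves $p$ exactly. Starting from $\nu_0$ we get $p=\frac12$ at all stages and $a_{2^{L_s}}(\nu_{s+1})=\frac12$ for every $s$. If $L_{s+1}$ is large compared with $L_s+r_s$, later stages hardly change this value (apply (P1) with $\ell=2^{L_s}+1$ at each of them), so $a_n$ does not tend to $0$ for the limit measure.

The independence of adjacent blocks is what we need for mixing, so it should stay. What can be changed is that all the mass is alive at the same time. By (P2) and (P3), scale $L$ is alive only for about $r$ dyadic ranges of $n$. If the scale $L$ is itself random, spread over many more than $r$ values with small weights, then at each time only a small part of the mass is alive. Each scale still has its independent blocks, so mixing is not lost.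

## Random scales: the measure and the proof of Theorem 1

**The construction.** Let $\nu_0=\frac12\delta_{0^\infty}+\frac12\delta_{1^\infty}$, $K_0=0$, and $r_s=s+1$ for $s\ge0$. Given $\nu_s$, supported on $2^{K_s}$-periodic points, choose

* an integer $M_s\ge2K_s+s+1$;
* an integer $I_s\ge1$, with $\Lambda_s=\{M_s,\dots,M_s+I_s-1\}$;
* weights $p_s(L)>0$ for $L\in\Lambda_s$, with sum $1$ and maximum $\pi_s$, so that $(r_s+2)\pi_s\to0$ as $s\to\infty$.

For Theorem 1 take $M_s=2K_s+s+1$, $I_s=(s+3)2^s$ and uniform weights; then $(r_s+2)\pi_s=(s+3)/I_s=2^{-s}$. The freedom is kept for Theorem 3. Put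
$$\nu_{s+1}=\sum_{L\in\Lambda_s}p_s(L)\,P_{L,r_s}\nu_s,\qquad K_{s+1}=M_s+I_s-1+r_s.$$
Every $L\in\Lambda_s$ has $L+r_s\le K_{s+1}$, so $\nu_{s+1}$ is shift-invariant and supported on $2^{K_{s+1}}$-periodic points.

**Step 1: the limit exists, with an error bound.** We have $K_{s+1}>M_s>K_s$ and $M_{s+1}>K_{s+1}>M_s$, so $(K_s)$ and $(M_s)$ are strictly increasing. By (P1), averaged over $L\ge M_t$, we get $|\nu_{t+1}(B)-\nu_t(B)|\le\ell2^{-M_t}$ for $B\subset\Sigma^\ell$. The $M_t$ are distinct increasing integers, so $\sum_{t\ge s}2^{-M_t}\le2\cdot2^{-M_s}$. Hence cylinder probabilities converge, $\nu_s\to\nu$ weak-\*, the limit $\nu$ is a shift-invariant probability measure, and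
$$|\nu(B)-\nu_s(B)|\le2\ell\,2^{-M_s}\qquad(B\subset\Sigma^\ell,\ s\ge0).\tag{1}$$

**Step 2: $a_n(\nu)\to0$.** We count the scales alive at time $n$. Since $K_0=0$ and $K_s\to\infty$, every $n\ge1$ satisfies $2^{K_s}\le n<2^{K_{s+1}}$ for exactly one $s$. Let $2^j\le n<2^{j+1}$ and $r=r_s$. If $L+r\le j$, then $n\ge2^{L+r}$ and (P2) gives $a_n(P_{L,r}\nu_s)=0$. For the other $L$, (P3) applies because $n\ge2^{K_s}$, and $n2^{-L}\le2^{j+1-L}$. So
$$a_n(\nu_{s+1})\le\pi_s\sum_{L\ge j-r+1}\min(1,2^{j+1-L})=\pi_s\Big(r+\sum_{L\ge j+1}2^{j+1-L}\Big)=(r_s+2)\pi_s,$$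
where the $r$ counts $L=j-r+1,\dots,j$. To pass from $\nu_{s+1}$ to $\nu$, use (1) at stage $s+1$ with $\ell=n+1\le2^{K_{s+1}}$ and $M_{s+1}\ge2K_{s+1}$:
$$|a_n(\nu)-a_n(\nu_{s+1})|\le2\cdot2^{K_{s+1}-M_{s+1}}\le2^{1-K_{s+1}}.$$
So $a_n(\nu)\le(r_s+2)\pi_s+2^{1-K_{s+1}}$. As $n\to\infty$ we have $s\to\infty$, and the right side tends to $0$. By the reduction, $F^n\nu\to\delta_0$.

**Step 3: full support.** First we show that stage $s$ sees all words of length up to $2^s$; then that later stages do not destroy them.

Claim: $\nu_s([w])>0$ whenever $|w|\le2^s$. For $s=0$, $\nu_0([0])=\nu_0([1])=\frac12$. Suppose the claim holds for $s$, and let a word of length at most $2^{s+1}$ be given. Extend it to $w=uv$ with $|u|=|v|=2^s$. Take any $L\in\Lambda_s$; since $L\ge M_s\ge s+1$, we have $2^s\le2^L$. With positive probability $\varphi=2^L-2^s$. Then $y_{[0,2^s)}$ is the end of the window from $x^{(0)}$ and $y_{[2^s,2^{s+1})}$ is the beginning of the window from $x^{(1)}$. These are independent because $R\ge2$, so $y_{[0,2^{s+1})}=uv$ has conditional probability $\nu_s([u])\nu_s([v])>0$.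 As $p_s(L)>0$, this gives $\nu_{s+1}([w])>0$.

Now let $|w|=\ell$ and choose $s$ with $\ell\le2^s$. For $t\ge s$ and $L\in\Lambda_t$ we have $\ell\le2^L$, so the second bound in (P1) gives $\nu_{t+1}([w])\ge(1-\ell2^{-M_t})\nu_t([w])$. Here $\ell2^{-M_t}\le2^{s-t-1}\le\frac12$, and these terms are summable in $t$. Therefore
$$\nu([w])\ge\nu_s([w])\prod_{t\ge s}(1-\ell2^{-M_t})>0.$$

**Step 4: correlations decay on average along one sequence of times.** Fix words $u,v$ of length $\ell$, and put $N_s=2^{K_{s+1}}$. Let $L\in\Lambda_s$ and $Q=2^{L+r_s}$; then $Q$ divides $N_s$.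

Suppose first that $m\bmod Q\in[2^L,Q-2^L]$. Each of the windows $[0,\ell)$ and $[m,m+\ell)$ meets two blocks with probability at most $\ell2^{-L}$, so with probability at least $1-2\ell2^{-L}$ both lie in single blocks. When they do, their block indices differ modulo $R$: if both indices were $h$, then $\varphi\equiv h2^L+c$ and $\varphi+m\equiv h2^L+c'\pmod Q$ with $0\le c,c'<2^L$, hence $m\equiv c'-c\pmod Q$ with $|c'-c|<2^L$, which is excluded. So for each such $\varphi$ the contents of the two windows are independent, each with law given by $\nu_s$. For the remaining $\varphi$ the discrepancy is at most $1$. Hence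
$$\big|P_{L,r_s}\nu_s([u]\cap\sigma^{-m}[v])-\nu_s([u])\nu_s([v])\big|\le2\ell2^{-L}.$$
In each period of length $Q$ at most $2\cdot2^L$ residues are left over. So the remaining $m\in[0,N_s)$ form a proportion at most $2\cdot2^L/Q=2^{1-r_s}$, and for them the difference is at most $1$. Averaging over $m$, and then over $L$ with weights $p_s(L)$,
$$\frac1{N_s}\sum_{m<N_s}\big|\nu_{s+1}([u]\cap\sigma^{-m}[v])-\nu_s([u])\nu_s([v])\big|\le2^{1-r_s}+2\ell2^{-M_s}.$$
This is where $r_s\to\infty$ is used. Next replace $\nu_{s+1}$ and $\nu_s$ by $\nu$. The event $[u]\cap\sigma^{-m}[v]$ depends on at most $N_s+\ell$ consecutive coordinates starting at $0$, so by (1) at stage $s+1$ the first replacement costs, as soon as $N_s\ge\ell$, at most $2(N_s+\ell)2^{-M_{s+1}}\le4\cdot2^{K_{s+1}-M_{s+1}}\le4\cdot2^{-K_{s+1}}$. Since $|ab-a'b'|\le|a-a'|+|b-b'|$ for numbers in $[0,1]$, replacing $\nu_s([u])\nu_s([v])$ by $\nu([u])\nu([v])$ costs at most $4\ell2^{-M_s}$. Therefore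
$$\lim_{s\to\infty}\frac1{N_s}\sum_{m<N_s}\big|\nu([u]\cap\sigma^{-m}[v])-\nu([u])\nu([v])\big|=0.\tag{2}$$

**Step 5: (2) excludes eigenfunctions.** Equation (2) holds only along $(N_s)$ and only for cylinders; we check that this is enough. Suppose $\sigma$ has a nonconstant eigenfunction in $L^2(\nu)$, with eigenvalue $\lambda$. Composition with $\sigma$ preserves the norm, so $|\lambda|=1$. If $\lambda=1$, subtract the mean; if $\lambda\ne1$, the mean equals $\lambda$ times itself and is $0$. After scaling we have $f\circ\sigma=\lambda f$, $\int f=0$, $\|f\|_2=1$. Let $\delta=\frac14$ and choose $g$ with $\|f-g\|_2\le\delta$, a finite linear combination of indicators of cylinders on a common window, say $g=\sum_wc_w1_{\sigma^a[w]}$ with all $|w|=\ell$. By shift invariance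
$$\langle g\circ\sigma^m,g\rangle-\Big|\int g\Big|^2=\sum_{w,w'}c_w\overline{c_{w'}}\,\big(\nu([w']\cap\sigma^{-m}[w])-\nu([w'])\nu([w])\big),$$
so (2) gives $\frac1{N_s}\sum_{m<N_s}\big|\langle g\circ\sigma^m,g\rangle-|\int g|^2\big|\to0$.

On the other hand $|\langle f\circ\sigma^m,f\rangle|=|\lambda^m|=1$. By Cauchy–Schwarz and $\|g\|_2\le1+\delta$,
$$|\langle f\circ\sigma^m,f\rangle-\langle g\circ\sigma^m,g\rangle|\le|\langle(f-g)\circ\sigma^m,f\rangle|+|\langle g\circ\sigma^m,f-g\rangle|\le\delta+(1+\delta)\delta=\delta(2+\delta),$$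
and $|\int g|=|\int(g-f)|\le\delta$. Combining these for each $m$ and averaging over $m<N_s$,
$$1\le\delta(2+\delta)+\delta^2+o(1)=\tfrac9{16}+\tfrac1{16}+o(1)=\tfrac58+o(1),$$
a contradiction for large $s$. So $\nu$ is weakly mixing, and Theorem 1 is proved. $\blacksquare$

## Every one at time $2^j-1$ has at least $3^j$ ones behind it

We turn to the limit on the rate, Theorem 2(b). If the site $i$ is alive at time $2q-1$ with $q=2^j$, we want many live sites at the times in $[q,2q)$ near $i$, so that $\sum_{q\le n<2q}a_n$ cannot be too small.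

**Lemma.** Let $q=2^j$ and $(F^{q-1}x)_i=1$. Then at least $3^j$ pairs $(n,c)$ with $0\le n\le q-1$ and $i-q+1\le c\le i+2q-2$ satisfy $(F^nx)_c=1$.

For $j=1$ this says that a $1$ in $Fx$ comes with two more ones nearby in the two rows $x,Fx$. The number $3^j$ cannot be raised: if $x$ has a single $1$, at site $0$, then rows $0,\dots,q-1$ contain $3^j$ ones altogether, while $(F^{q-1}x)_0=1$.

*Proof.* Induction on $j$. For $j=0$ the pair $(0,i)$ does it. Let $j\ge1$, $q'=q/2$ and $a(n,c)=(F^nx)_c$.

**Step 1: split space-time into four copies of itself.** For $\epsilon,\eta\in\{0,1\}$ let $x^{\epsilon,\eta}_c=a(\epsilon,2c+\eta)$. Since $F^2=1+\sigma^2$,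
$$a(2n+\epsilon,2c+\eta)=\sum_t\tbinom nt\,a(\epsilon,2c+\eta+2t)=\sum_t\tbinom nt\,x^{\epsilon,\eta}_{c+t}=(F^nx^{\epsilon,\eta})_c \quad\text{in }\mathbb F_2 .$$
So the cells $(2n+\epsilon,2c+\eta)$ of each parity class form an array of the same kind, and the four classes are disjoint.

**Step 2: three of the four classes are hit near the top.** Let $b$ be row $q-2=2(q'-1)$. Row $q-1$ is $Fb$, and $(Fb)_i=1$ means $b_i\ne b_{i+1}$. We claim that at least three classes contain a $1$ among the cells of row $q-2$ in columns $i-1,\dots,i+2$ and of row $q-1$ in columns $i-1,i,i+1$.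

* If $(Fb)_{i-1}=1$ or $(Fb)_{i+1}=1$, then together with $(Fb)_i=1$ we have ones in adjacent columns of row $q-1$, so both classes with $\epsilon=1$ occur. One of $b_i,b_{i+1}$ is $1$, so some class with $\epsilon=0$ occurs.
* Otherwise $b_{i-1}=b_i\ne b_{i+1}=b_{i+2}$. One of these two pairs consists of two adjacent ones, so both classes with $\epsilon=0$ occur. The class of the cell $(q-1,i)$, with $\epsilon=1$, occurs too.

**Step 3: apply induction in each class.** For each class found in Step 2 there is $c$ with $2c+\eta\in[i-1,i+2]$ and $(F^{q'-1}x^{\epsilon,\eta})_c=a(2(q'-1)+\epsilon,2c+\eta)=1$. By induction the class has at least $3^{j-1}$ ones at positions $(n,d)$ with $0\le n\le q'-1$ and $c-q'+1\le d\le c+2q'-2$. In the original array they lie in rows $2n+\epsilon\in[0,q-1]$ and columns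
$$2d+\eta\in[2c+\eta-q+2,\ 2c+\eta+2q-4]\subset[i-q+1,\ i+2q-2].$$
Three disjoint classes give $3\cdot3^{j-1}=3^j$ ones. $\square$

## Summable $D_j$ forces periodicity

**Proof of Theorem 2(b).** The stated equivalence comes first. The exponent $1-\log_23$ is negative and $(2^j)^{1-\log_23}=(2/3)^j$, so $(2/3)^{j+1}\le n^{1-\log_23}\le(2/3)^j$ for $2^j\le n<2^{j+1}$. Hence $\sum_{n\ge1}a_n(\mu)n^{1-\log_23}$ lies between $\frac23\sum_jD_j(\mu)$ and $\sum_jD_j(\mu)$.

**Step 1: a Markov bound.** We bound the probability that a window is alive at time $2q-1$, where $q=2^j$. Apply the Lemma to $F^qx$. If $(F^{2q-1}x)_i=1$ for some $i\in[0,q)$, then there are at least $3^j$ ones in rows $[q,2q)$ and columns $[-q+1,3q-3]$. These are $4q-3$ columns, so by stationarity the expected number of ones there is at most $4q\sum_{q\le n<2q}a_n(\mu)$. By Markov's inequality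
$$\mu\big((F^{2q-1}x)_{[0,q)}\ne0\big)\le4\cdot2^j3^{-j}\sum_{q\le n<2q}a_n(\mu)=4D_j(\mu).$$

**Step 2: from death at time $2q-1$ to a repetition.** The three adjacent windows $[0,q),[q,2q),[2q,3q)$ cover $[0,2q]$, so $\mu((F^{2q-1}x)_{[0,2q]}\ne0)\le12D_j(\mu)$. When $(F^{2q-1}x)_{[0,2q]}=0$, one more step gives $(F^{2q}x)_{[0,2q)}=0$. Since $F^{2q}=1+\sigma^{2q}$, this says $x_i=x_{i+2q}$ for $0\le i<2q$.

**Step 3: Borel–Cantelli.** If $\sum_jD_j(\mu)<\infty$, then for a.e. $x$ there is $J$ such that for every $j\ge J$ we have $x_i=x_{i+2^{j+1}}$ for $0\le i<2^{j+1}$. That is, the second half of $x_{[0,2^{j+2})}$ equals the first half. By induction on $j\ge J$, each $x_{[0,2^{j+2})}$ is a repetition of $x_{[0,2^{J+1})}$, so $x_{[0,\infty)}$ is $2^{J+1}$-periodic. The events that $x_{[0,\infty)}$ is $2^k$-periodic increase with $k$, so $\mu\{x_{[0,\infty)}\text{ is }2^k\text{-periodic}\}\to1$ as $k\to\infty$.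

**Step 4: from half-line to line.** By shift invariance $x_{[-N,\infty)}$ is $2^k$-periodic with the same probability, for every $N$. These events decrease, as $N\to\infty$, to $\{\sigma^{2^k}x=x\}$, which therefore also has this probability. So $\mu\{\sigma^{2^k}x=x\}\to1$ as $k\to\infty$, and a.e. $x$ is periodic with period a power of $2$. $\blacksquare$

**Proof of Theorem 3, necessity.** Suppose $\sum\varepsilon_j<\infty$ and $D_j(\mu)\le\varepsilon_j$ for all $j$, with $\mu$ weakly mixing. By Theorem 2(b), $\mu$-a.e. point is periodic. There are countably many periodic points, so one of them is an atom. Its finite orbit is invariant with positive measure, hence has measure $1$ by ergodicity. Finitely many periodic points do not contain all words, so $\mu$ does not have full support. $\square$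

## Sierpiński-sparse defects, and weights proportional to $\varepsilon$

For the converse we run the same construction with other weights. To bound $D_j$ we need something sharper than (P3), and one can see where (P3) is too weak. For $j\in\Lambda_s$, the bound that (P3) gives for $D_j(\nu_{s+1})$ contains the term with $L=j$, which is of size $p_s(j)(4/3)^j$. Keeping it below $\varepsilon_j$ would require $p_s(j)\le(3/4)^j\varepsilon_j$, and $\sum_{j\ge M_s}(3/4)^j\varepsilon_j\le4(3/4)^{M_s}\varepsilon_0<1$ for large $M_s$, so the weights could not sum to $1$. But (P3) only asks whether $[0,n]$ meets a block boundary. In fact, once the old period is used up, the live sites come only from short defects near boundaries, and these spread sparsely, with binomial coefficients modulo 2.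

**(P4)** If $\nu$ is supported on $2^K$-periodic points, $K\le L$ and $j\ge K$, then
$$D_j(P_{L,r}\nu)\le6\big(\tfrac43\big)^K2^{j-L}.$$

The loss is now $(4/3)^K$, with $K$ the old period exponent, instead of $(4/3)^j$.

**Step 1: localize the defects.** Let $u=F^{2^K}y$, so $u_i=y_i+y_{i+2^K}$. If $i$ and $i+2^K$ lie in the same block, both are copied from one $2^K$-periodic sample, at positions differing by $2^K$, so $u_i=0$. Otherwise some block boundary $\beta$ satisfies $i<\beta\le i+2^K$. So $u$ is supported in $J=\bigcup_\beta[\beta-2^K,\beta)$, the union being over the block boundaries.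

**Step 2: spread them.** For $n\ge2^K$ write $n=m2^K+n'$ with $0\le n'<2^K$ and $m\ge1$. Then
$$F^ny=F^{n'}(1+\sigma^{2^K})^{m-1}u=F^{n'}\sum_{t:\ \binom{m-1}t\text{ odd}}\sigma^{t2^K}u .$$
The configuration $\sigma^{t2^K}u$ is supported in $J-t2^K$, and $F^{n'}$ at a site uses that site and the next $n'$. So $F^ny$ is supported in the union of the sets $J-t2^K-[0,n']$ over $2^{s(m-1)}$ values of $t$. Each of these sets is a union of translates by $2^L\mathbb Z$ of an interval of length at most $2^K+n'\le2^{K+1}$. The set of boundaries is a coset of $2^L\mathbb Z$, uniformly distributed because $\varphi$ is uniform, so each of these sets contains $0$ with probability at most $2^{K+1-L}$. Hence $a_n(P_{L,r}\nu)\le2^{K+1-L+s(m-1)}$.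

**Step 3: sum.** For $2^j\le n<2^{j+1}$ we have $m-1<2^{j-K+1}$, and each $m$ occurs for $2^K$ values of $n$. So
$$\sum_{2^j\le n<2^{j+1}}a_n(P_{L,r}\nu)\le2^K\,2^{K+1-L}\sum_{m'<2^{j-K+1}}2^{s(m')}=2^{2K+1-L}\,3^{j-K+1}.$$
Multiplying by $(2/3)^j$ gives $2^{2K+1-L}3^{1-K}2^j=6(4/3)^K2^{j-L}$. $\square$

**Proof of Theorem 3, sufficiency.** Let $\sum\varepsilon_j=\infty$. We may assume $\varepsilon_0\le1$: replace $\varepsilon_j$ by $\min(\varepsilon_j,1)$. This is still positive and nonincreasing. It is non-summable, being identically $1$ or equal to $\varepsilon_j$ from some point on.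

**Step 1: the weights.** Run the construction of Theorem 1 with the same $\nu_0$ and $r_s=s+1$, with an integer
$$M_s\ \ge\ 2K_s+s+2+\log_2(1/\varepsilon_{K_s}),\qquad\text{and put}\qquad c_s=\tfrac1{12}\big(\tfrac34\big)^{K_s}2^{-r_s}.$$
Let $I_s$ be the least integer with
$$S_s:=\sum_{L=M_s}^{M_s+I_s-1}c_s\,\varepsilon_{L+r_s}\ge1 .$$
It exists because $\sum\varepsilon_j=\infty$; this is where non-summability is used. Put $p_s(L)=c_s\varepsilon_{L+r_s}/S_s$. These weights are positive with sum $1$, and $p_s(L)\le c_s\varepsilon_{L+r_s}\le c_s\le2^{-r_s}/12$. So $(r_s+2)\pi_s\le(r_s+2)2^{-r_s}/12\to0$. Also $M_s\ge2K_s+s+1$, since $\varepsilon_{K_s}\le1$. All requirements of the construction hold, and Steps 1–5 of the proof of Theorem 1 used nothing else. Hence $\nu$ is weakly mixing and fully supported, and $F^n\nu\to\delta_0$.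

**Step 2: bound $D_j$ at the stage where $j$ is active.** Let $K_s\le j<K_{s+1}$; every $j\ge0$ lies in one such range. By (P2), scales with $L+r_s\le j$ contribute nothing to $D_j(\nu_{s+1})$. For the others, $\varepsilon_{L+r_s}\le\varepsilon_j$ by monotonicity, so $p_s(L)\le c_s\varepsilon_j$. Since $L\ge M_s\ge K_s$ and $j\ge K_s$, (P4) applies with $K=K_s$:
$$D_j(\nu_{s+1})\le6\big(\tfrac43\big)^{K_s}c_s\,\varepsilon_j\sum_{L\ge j-r_s+1}2^{j-L}=6\big(\tfrac43\big)^{K_s}c_s\,2^{r_s}\varepsilon_j=\tfrac12\varepsilon_j .$$

**Step 3: pass to the limit.** For $n<2^{j+1}\le2^{K_{s+1}}$, (1) at stage $s+1$ with $\ell=n+1$ gives $|a_n(\nu)-a_n(\nu_{s+1})|\le2^{1+K_{s+1}-M_{s+1}}$. Since $D_j$ is $(4/3)^j$ times an average of such $a_n$, and $(4/3)^j\le2^j\le2^{K_{s+1}}$,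
$$|D_j(\nu)-D_j(\nu_{s+1})|\le\big(\tfrac43\big)^j2^{1+K_{s+1}-M_{s+1}}\le2^{1+2K_{s+1}-M_{s+1}}\le\tfrac12\varepsilon_{K_{s+1}}\le\tfrac12\varepsilon_j .$$
The third inequality is the lower bound imposed on $M_{s+1}$, and the last one holds because $j<K_{s+1}$. Adding Step 2, $D_j(\nu)\le\varepsilon_j$ for every $j\ge0$. $\blacksquare$
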